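# Elements of order 3 in the homology of ordered configuration spaces of graphs

## 1. Configurations, sinks, and chessboards

All homology is singular, cellular or simplicial as convenient, with integer coefficients unless others are shown.

**Definition 1 (configuration spaces).** For a space $X$ and a finite set $S$,
$$\mathrm{Conf}_S(X)=\{f\colon S\to X\ \text{injective}\}\subset \mathrm{map}(S,X).$$
For $n\in\mathbb N$ write $\mathbf n=\{1,\dots,n\}$ and $\mathrm{Conf}_n(X)=\mathrm{Conf}_{\mathbf n}(X)$, the $n$-th ordered configuration space. A point is a tuple $(x_1,\dots,x_n)$ of pairwise distinct points of $X$. We call $x_s$ the position of particle $s$.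

*Example.* $\mathrm{Conf}_2([0,1])$ is the square with its diagonal removed. It is two convex pieces, $x_1<x_2$ and $x_1>x_2$, so its homology is $\mathbb Z^2$ in degree $0$.

**Definition 2 (finite graph).** A finite graph is a connected $1$-dimensional CW complex with finitely many cells. Loops and multiple edges are allowed.

*Example.* For $k\ge 1$ let $\Gamma_k$ have two vertices $v,w$ and $k$ edges $e_1,\dots,e_k$ from $v$ to $w$. Each $e_j$ is parametrized by $t\in[0,1]$, with $v$ at $t=0$ and $w$ at $t=1$. So $\Gamma_1$ is an interval and $\Gamma_2$ is a circle.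

**Definition 3 (sinks).** Let $\Gamma$ be a finite graph and $W$ a set of its vertices, called sinks. Put
$$\mathrm{Conf}_n(\Gamma,W)=\{x\in\Gamma^n:\ x_s=x_t,\ s\neq t\ \Rightarrow\ x_s\in W\}.$$
Particles may collide at sinks and nowhere else.

*Example.* Take $\Gamma_1=[0,1]$ with both ends sinks and $n=2$. Then $\mathrm{Conf}_2(\Gamma_1,\{v,w\})$ is the closed square without the open diagonal $\{(t,t):0<t<1\}$. The corners $(0,0)$ and $(1,1)$ belong to it.

**Definition 4 (the spaces $Z$ and $Y$).** For $\Gamma=\Gamma_k$ put $Z=\mathrm{Conf}_n(\Gamma_k,\{v,w\})$ and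
$$Y=\{x\in\Gamma_k^n:\ \text{each open edge contains at most one } x_s\}\subset Z .$$

*Example.* For $n=2$, $k=1$, the space $Y$ is the boundary of the square in the previous example, a circle.

**Definition 5 (chessboard complex).** For a finite set $S$ and $k\ge1$, the complex $M_{S,k}$ has vertex set $S\times\{1,\dots,k\}$ (the squares of a board with rows $S$ and $k$ columns). Its simplices are the nonempty sets of squares with no two in a common row or column. Write $M_{n,k}=M_{\mathbf n,k}$. We use the convention $\widetilde H_{-1}(\emptyset)=\mathbb Z$, which applies to $M_{\emptyset,k}=\emptyset$.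

*Examples.* $M_{1,k}$ is $k$ points. $M_{2,2}$ is two disjoint edges, the two ways to put two non-attacking rooks on a $2\times 2$ board. $M_{2,3}$ has $6$ vertices and $6$ edges $\{(1,i),(2,j)\}$, $i\ne j$. Every vertex has degree $2$, and walking $(1,1),(2,2),(1,3),(2,1),(1,2),(2,3),(1,1)$ shows that it is a hexagon.

We also use the following standard facts.

* **Homotopy retracts.** If $f\colon A\to B$ and $r\colon B\to A$ satisfy $rf\simeq \mathrm{id}_A$, then $r_*f_*=\mathrm{id}$, so $H_*(B)=f_*H_*(A)\oplus\ker r_*$. Thus $H_*(A)$ is a direct summand of $H_*(B)$. (Example: $A=S^1\times\{1\}$ in $B=S^1\times S^1$, with $r$ the projection.) In particular, torsion in $H_q(A)$ survives in $H_q(B)$.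
* **Universal coefficients.** If $M$ is a finite complex, the torsion subgroup of $H^q(M;\mathbb Z)$ is $\mathrm{Ext}(H_{q-1}(M;\mathbb Z),\mathbb Z)$, which is isomorphic to the torsion subgroup of $H_{q-1}(M;\mathbb Z)$.
* **Localization.** $\mathbb Z_{(3)}\subset\mathbb Q$ is the ring of fractions with denominator prime to $3$. A number $1-3c$ with $c\in\mathbb Z_{(3)}$ is a unit in it. It is flat over $\mathbb Z$, so $H^q(M;\mathbb Z_{(3)})=H^q(M;\mathbb Z)\otimes\mathbb Z_{(3)}$. For finite $M$ this group has $3$-torsion exactly when $H^q(M;\mathbb Z)$ does.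
* **Künneth.** If $H_*(B)$ is free, then $H_q(A\times B)\cong\bigoplus_i H_i(A)\otimes H_{q-i}(B)$.

## 2. Is $H_q(\mathrm{Conf}_n(G);\mathbb Z)$ torsion-free for every finite graph $G$?

The problem, from Safia Chettih and Daniel Lütgehetmann, "The Homology of Configuration Spaces of Trees with Loops", arXiv:1612.08290 (2016), is to prove or disprove: *for $G$ a finite graph and $n$ a natural number, the integral homology $H_q(\mathrm{Conf}_n(G);\mathbb Z)$ is torsion-free for each $q\ge0$.*

Some cases are immediate. $H_0$ of any space is free. For $n=1$, $\mathrm{Conf}_1(G)=G$ is a graph, with free homology. If $G$ is an interval, $\mathrm{Conf}_n(G)$ is a disjoint union of $n!$ convex sets, one for each order of the particles. If $G=S^1$ is the unit circle in $\mathbb C$, then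
$$\mathrm{Conf}_n(S^1)\cong S^1\times\mathrm{Conf}_{n-1}(S^1\setminus\{1\}),\qquad x\mapsto(x_1;\,x_2x_1^{-1},\dots,x_nx_1^{-1}),$$
and $S^1\setminus\{1\}$ is an open interval. So we get $(n-1)!$ pieces, each homotopy equivalent to a circle. All of this is torsion-free.

Nevertheless the statement is **false**. Here are the results we shall prove.

**Theorem A.** Let $G$ be the graph with vertices $a_s,b_s,c_j,d_j$ $(1\le s,j\le5)$ and edges $a_sc_j$, $c_jd_j$, $d_jb_s$ for all $s,j$ ($20$ vertices, $25+5+25=55$ edges). Then $H_3(\mathrm{Conf}_5(G);\mathbb Z)$ has an element of order $3$.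

**Theorem B.** For every $r\ge0$ there is one finite connected graph $G_r$ such that $H_q(\mathrm{Conf}_n(G_r);\mathbb Z)$ has an element of order $3$ for all $n\ge5+r$ and all $3\le q\le3+r$. Hence for every $q\ge3$ and $n\ge q+2$ there is a finite graph whose $n$-th ordered configuration space has $3$-torsion in $H_q$.

**Theorem C.** Let $\Gamma$ be a finite connected graph with at least one edge (loops and multiple edges allowed) and $W$ a set of its vertices. Then there is a finite connected graph $U$ and maps $\mathrm{Conf}_n(\Gamma,W)\to\mathrm{Conf}_n(U)\to\mathrm{Conf}_n(\Gamma,W)$ with composite homotopic to the identity. So $H_*(\mathrm{Conf}_n(\Gamma,W))$ is a direct summand of $H_*(\mathrm{Conf}_n(U))$.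

**Corollary D.** Let $G_{n,k}$ be the graph of Theorem A with $1\le s\le n$, $1\le j\le k$. Then $\bigoplus_{S\subseteq\mathbf n}\widetilde H_{q-1}(M_{S,k};\mathbb Z)$ is a direct summand of $H_q(\mathrm{Conf}_n(G_{n,k});\mathbb Z)$. In particular $H_3(\mathrm{Conf}_n(G_{n,5}))\supseteq(\mathbb Z/3)^{\binom n5}$.

Nothing is claimed about torsion in degrees $q=1,2$.

The proof has two independent halves. One shows that $H_*(Y)$, which is chessboard homology, is a summand of the homology of an honest configuration space (Sections 3–6). The other finds an element of order $3$ in $H_2(M_{5,5})$ (Section 7).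

## 3. The cell complex $Y$ splits into chessboard complexes

**Lemma 1.** For all $n,k\ge1$, $H_q(Y)\cong\bigoplus_{S'\subseteq\mathbf n}\widetilde H_{q-1}(M_{S',k})$.

*Proof.* **Step 1: write down the cellular chains.** The complex $\Gamma_k^n$ has as cells the products of cells of $\Gamma_k$. The condition defining $Y$ selects the products in which each $e_j$ occurs at most once. Passing to a face replaces some $e_j$ by $v$ or $w$, so the condition is kept and $Y$ is a subcomplex. Hence $C_*(Y)\subset C_*(\Gamma_k)^{\otimes n}$ is spanned by the tensors $x_1\otimes\dots\otimes x_n$ with $x_s\in\{v,w,e_1,\dots,e_k\}$ and each $e_j$ occurring at most once.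

**Step 2: change basis so that the differential becomes monomial.** Put $u=w-v$, so $\partial e_j=u$ for every $j$. Fix which positions carry edges and which edges they carry. The span of the corresponding cells is a tensor product of copies of $C_0(\Gamma_k)$, one for each remaining position, and $\{v,u\}$ is a basis of $C_0(\Gamma_k)$. So the tensors with $x_s\in\{v,u,e_1,\dots,e_k\}$, each $e_j$ at most once, form a basis of $C_*(Y)$. In this basis
$$\partial(x_1\otimes\dots\otimes x_n)=\sum_{s:\ x_s\text{ an edge}}(-1)^{\#\{\text{edge factors to the left of }s\}}\;x_1\otimes\dots\otimes\underset{s}{u}\otimes\dots\otimes x_n .$$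

**Step 3: split and recognize.** The differential turns edges into $u$ and never touches a factor $v$. So it preserves the set $\{s:x_s=v\}$, and $C_*(Y)$ is the direct sum, over $S'\subseteq\mathbf n$, of the subcomplexes spanned by the basis tensors with $\{s:x_s\ne v\}=S'$. Such a tensor is determined by the set of pairs $\{(s,j):x_s=e_j\}\subset S'\times\{1,\dots,k\}$. No two pairs share a row (a particle is on one edge) or a column (each edge is used once), and any such set occurs, including the empty one. So tensors with $q$ edges correspond to $(q-1)$-simplices of $M_{S',k}$, the empty set being the $(-1)$-simplex. Order the vertices of a simplex by their rows $s$. Then deleting the vertex with $i$ predecessors carries the sign $(-1)^i$ both in the simplicial boundary and in Step 2. So the summand is the augmented simplicial chain complex of $M_{S',k}$, shifted by one, and its $H_q$ is $\widetilde H_{q-1}(M_{S',k})$. $\square$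

*Check for $n=1$.* Here $Y=\Gamma_k$. The subset $S'=\emptyset$ gives $\mathbb Z$ in degree $0$, and $S'=\{1\}$ gives $\widetilde H_0(k\text{ points})=\mathbb Z^{k-1}$ in degree $1$, as it should.

*Check for $n=k=2$.* $\Gamma_2^2$ is a torus cut into four squares $e_i\times e_j$, and $Y$ omits the open squares $e_1\times e_1$ and $e_2\times e_2$. A torus minus two open discs has $H_0=\mathbb Z$, $H_1=\mathbb Z^3$, $H_2=0$. Lemma 1 gives $\mathbb Z$ in degree $0$ from $\emptyset$, a $\mathbb Z$ in degree $1$ from each one-element subset, and one more $\mathbb Z$ in degree $1$ from $\widetilde H_0(M_{2,2})$.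

**Small boards contain no torsion.** In $H_*(Y)$ the groups $H_0$ and $H_1=\bigoplus\widetilde H_0(M_{S',k})$ are free, and so is $H_n$, the top homology of an $n$-dimensional complex. So torsion needs $n\ge3$. For $n=3$ the only degree left is $H_2(Y)=\bigoplus\widetilde H_1(M_{S',k})$. The subsets with $|S'|\le2$ contribute $H_1$ of complexes of dimension at most $1$, which is free. There remains $M_{3,k}$.

* For $k=3$ there are $9$ vertices, $18$ edges and $6$ triangles, and each edge lies in exactly one triangle (two rooks on a $3\times3$ board leave one square for the third). Deform each triangle onto the tripod from its center to its corners. The union of the six tripods is a connected graph with $9+6$ vertices and $18$ edges, so $H_1=\mathbb Z^{18-15+1}=\mathbb Z^4$.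
* For $k=4$ there are $12$ vertices, $36$ edges and $24$ triangles. The link of a vertex is $M_{2,3}$, a hexagon, so $M_{3,4}$ is a closed surface. It is connected: squares in different rows and columns are adjacent, and two squares sharing a row or column have a common neighbor. It is orientable: a triangle is an injection $\{1,2,3\}\to\{1,2,3,4\}$, which extends uniquely to a permutation of $\{1,2,3,4\}$. Two triangles sharing an edge differ by a transposition, with the differing vertex in the same row. Hence $\sum\mathrm{sgn}(\sigma)\,\sigma$, with vertices ordered by rows, is a cycle. The Euler characteristic is $12-36+24=0$, so $M_{3,4}$ is a torus and $H_1=\mathbb Z^2$.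

The board that will serve us is $5\times5$.

## 4. The graph $G_{n,k}$: private rooms and shared corridors

Suppose we already know that some $H_*(Y)$ has torsion. The first thing to try is to view $Y\subset\Gamma_k^n$ as a family of configurations on the graph $\Gamma_k$. This breaks at once. For $n\ge 2$ the point $(v,v,\dots,v)$ lies in $Y$ and not in $\mathrm{Conf}_n(\Gamma_k)$. The vertices $v,w$ must hold many particles, and an honest vertex holds one.

The open edges cause no trouble, since in $Y$ each carries at most one particle. So we keep the edges shared and make the vertices private. Particle $s$ gets its own copy $a_s$ of $v$ and its own copy $b_s$ of $w$, and all particles use the same corridors $[c_j,d_j]$ in place of the $e_j$. This is the graph $G_{n,k}$ of Corollary D. It is connected for $n,k\ge1$.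

**The map $f\colon Y\to\mathrm{Conf}_n(G_{n,k})$.** Let $f_s\colon\Gamma_k\to G_{n,k}$ send $v\mapsto a_s$, $w\mapsto b_s$, and $e_j$ along the edge path $a_s,c_j,d_j,b_s$, affinely on $[0,\tfrac13]$, $[\tfrac13,\tfrac23]$, $[\tfrac23,1]$. Put $f(y)=(f_1(y_1),\dots,f_n(y_n))$. For $s\ne t$ the images of $f_s$ and $f_t$ meet only in $\bigcup_j[c_j,d_j]$. If $f_s(y_s)\in[c_j,d_j]$, then $y_s$ lies on $e_j$ with coordinate in $[\tfrac13,\tfrac23]$, so $y_s$ lies in the open edge $j$. Therefore $f_s(y_s)=f_t(y_t)$ would put $y_s$ and $y_t$ in the same open edge, which is impossible in $Y$. So $f(y)$ is a configuration.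

**The map $Q$ back.** A map into $\mathrm{Conf}_n(G_{n,k})$ alone proves nothing: the torsion could die there. We need a map back. Let $\kappa\colon G_{n,k}\to\Gamma_k$ send all $a_s$, all $c_j$ and all edges $a_sc_j$ to $v$; send all $b_s$, all $d_j$ and all edges $d_jb_s$ to $w$; and send $[c_j,d_j]$ affinely onto $e_j$. Over an open edge $e_j$, $\kappa$ is injective, since the preimage is the open edge $(c_j,d_j)$. So distinct points of $G_{n,k}$ with the same image are sent to $v$ or $w$, and
$$Q=\kappa^n\colon\mathrm{Conf}_n(G_{n,k})\to Z .$$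

The target is $Z$ and not $Y$: nothing in $\mathrm{Conf}_n(G_{n,k})$ prevents two particles from standing in the same corridor. So we need a retraction $Z\to Y$. Here too the obvious try fails. Given two particles on one open edge at $t_1<t_2$, one could send particle $1$ to $v$ and leave particle $2$ alone. Let $t_2\to1$ with $t_1$ fixed. In the limit particle $2$ is at $w$ and particle $1$ is alone on the edge, so a retraction onto $Y$ must leave it at $t_1$; but along the way it was at $v$. The rule is discontinuous.

## 5. A continuous retraction $Z\to Y$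

The picture for $n=2$, $k=1$ shows what to do. $Z$ is the square without its open diagonal, and $Y$ is the boundary of the square. Push each point off along the antidiagonal direction, keeping $t_1+t_2$ constant, until it hits the boundary. For $t_1<t_2$ this gives
$$t_1'=\max(0,\,t_1+t_2-1),\qquad t_2'=\min(1,\,t_1+t_2).$$
In general, give a particle at $t$ the amount $1-t$ of liquid. Collect all the liquid on an edge and pour it into containers of capacity $1$, one per particle, filling them in order of increasing $t$. All containers except at most one end up full (particle at $v$) or empty (particle at $w$).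

**Lemma 2.** There is a continuous retraction $\rho\colon Z\to Y$, $\rho|_Y=\mathrm{id}$.

*Proof.* **Step 1: the formula.** For $x\in Z$ let $I_j=I_j(x)$ be the set of $s$ with $x_s$ in the open edge $j$, and let $t_s\in(0,1)$ be the coordinates. For $s\in I_j$ these are distinct, because $x\in Z$. If $x_s$ is a vertex, put $\rho(x)_s=x_s$. If $s\in I_j$, put
$$\theta_s=\sum_{i\in I_j}(1-t_i)-\#\{i\in I_j:t_i<t_s\},\qquad t'_s=1-\min(1,\max(0,\theta_s)), \tag{1}$$
and let $\rho(x)_s$ be the point of the closed edge $j$ with coordinate $t'_s$.

**Step 2: $\rho$ lands in $Y$ and fixes $Y$.** List $I_j$ by increasing $t$. With $\Theta=\sum_{i\in I_j}(1-t_i)$, the numbers $\theta_s$ are $\Theta,\Theta-1,\Theta-2,\dots$. At most one of them lies in $(0,1)$, and $\rho(x)_s$ is in the open edge only when $\theta_s\in(0,1)$. So $\rho(x)\in Y$. If $|I_j|=1$, then $\theta_s=1-t_s$ and $t_s'=t_s$. Hence $\rho|_Y=\mathrm{id}$.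

**Step 3: set up continuity.** Let $x^{(\nu)}\to x$ in $Z$. It suffices to find a subsequence along which $\rho(x^{(\nu)})\to\rho(x)$, since this can be applied to every subsequence of the given sequence. There are finitely many possibilities for which particles are at which vertices, for the sets $I_j(x^{(\nu)})$, and for the orders of their coordinates. So after passing to a subsequence we may assume all these data constant in $\nu$, and write $I_j=I_j(x^{(\nu)})$. Below, $t_s$ and $\theta_s$ are those of $x^{(\nu)}$. Open edges are open in $\Gamma_k$, so $I_j(x)\subseteq I_j$. If $i\in I_j\setminus I_j(x)$, the limit $x_i$ is an end of $e_j$, so $t_i\to0$ or $t_i\to1$. We treat each particle $s$.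

*Particle $s$ is at a vertex for all $\nu$.* Then it is at a fixed vertex, which is $x_s$, and $\rho(x^{(\nu)})_s=x_s=\rho(x)_s$.

*Particle $s\in I_j(x)$.* For $i\in I_j(x)$, the limits of the coordinates are distinct (as $x\in Z$), so these $i$ contribute to $\theta_s$ an amount tending to the value of $\theta_s$ for $x$. An $i\in I_j$ with $t_i\to0$ eventually has $t_i<t_s$. It contributes $1-t_i\to1$ to the sum and $1$ to the count, net contribution tending to $0$. An $i\in I_j$ with $t_i\to1$ contributes $1-t_i\to0$ to the sum and is eventually not counted. So $\theta_s$ tends to the value for $x$, and $\rho(x^{(\nu)})_s\to\rho(x)_s$.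

*Particle $s\in I_j$ with $t_s\to0$.* Grouping terms in (1),
$$\theta_s=(1-t_s)-\sum_{t_i<t_s}t_i+\sum_{t_i>t_s}(1-t_i)\ \ge\ 1-\sum_{t_i\le t_s}t_i ,$$
sums over $i\in I_j$. All $i$ with $t_i\le t_s$ have $t_i\to0$, so $\liminf\theta_s\ge1$ and $t'_s\to0$. Hence $\rho(x^{(\nu)})_s\to v=x_s=\rho(x)_s$.

*Particle $s\in I_j$ with $t_s\to1$.* Likewise
$$\theta_s=\sum_{t_i\ge t_s}(1-t_i)-\sum_{t_i<t_s}t_i\ \le\ \sum_{t_i\ge t_s}(1-t_i),$$
and all $i$ with $t_i\ge t_s$ have $t_i\to1$. So $\limsup\theta_s\le0$, $t_s'\to1$, and $\rho(x^{(\nu)})_s\to w=x_s=\rho(x)_s$. $\square$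

## 6. $Y$ is a homotopy retract of $\mathrm{Conf}_n(G_{n,k})$

**Proposition 3.** The composite $\rho Qf\colon Y\to\mathrm{Conf}_n(G_{n,k})\to Z\to Y$ is homotopic to $\mathrm{id}_Y$. Hence
$$H_*(Y)\ \text{is a direct summand of}\ H_*(\mathrm{Conf}_n(G_{n,k})). \tag{2}$$

*Proof.* **Step 1: compute $\kappa f_s$.** On $e_j$, the thirds $[0,\frac13]$ and $[\frac23,1]$ go to $v$ and $w$, and the middle third is stretched over $e_j$. So $\kappa f_s=\varphi$ for every $s$, where $\varphi\colon\Gamma_k\to\Gamma_k$ fixes the vertices and is $t\mapsto\min(1,\max(0,3t-1))$ on each edge. Therefore $Qf(y)=(\varphi(y_1),\dots,\varphi(y_n))=\varphi^n(y)$.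

**Step 2: a homotopy inside $Y$.** For $\lambda\in[0,1]$ let $\varphi_\lambda$ be $t\mapsto(1-\lambda)t+\lambda\min(1,\max(0,3t-1))$ on each edge. It fixes $v,w$ and maps each closed edge to itself. So a point sent into the open edge $j$ lies in the open edge $j$. Hence if $y\in Y$, then at most one $\varphi_\lambda(y_s)$ lies in each open edge, that is, $(\varphi_\lambda)^n(Y)\subseteq Y$. In particular $Qf(y)=\varphi^n(y)\in Y$, where $\rho$ is the identity. So $\rho Qf=\varphi^n|_Y$, and $(\varphi_\lambda)^n|_Y$ is a homotopy in $Y$ from $\mathrm{id}_Y$ to it. The homotopy retract principle of Section 1 gives (2). $\square$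

Lemma 1 and (2) together give the first statement of Corollary D.

## 7. An element of order 3 in $H_2(M_{5,5})$

Let $M=M_{5,5}$. Counting placements of $j$ rooks gives $\binom5j^2j!$ simplices with $j$ vertices: $25,200,600,600,120$. So $\delta\colon C^2\to C^3$ is a $600\times600$ matrix. We shall cut $C^2$ down to rank one by symmetry, using a group whose order is prime to $3$.

**Cochains and symmetry.** Let $R=\mathbb Z_{(3)}$. An alternating $q$-cochain assigns $\omega(s_0,\dots,s_q)\in R$ to each ordering of the vertices of a $q$-simplex, changing by the sign of the permutation under reordering. These form $C^q(M;R)$, with $\delta\omega(s_0,\dots,s_{q+1})=\sum_i(-1)^i\omega(\dots,\widehat{s_i},\dots)$, and compute $H^q(M;R)$.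

Index rows and columns by the field $\mathbb F_5$. Let $A$ be the group of maps $x\mapsto ax+b$ with $a\in\mathbb F_5^*$, $b\in\mathbb F_5$, of order $20$. Let $\mathcal G=A\times A$, of order $400$, act on $M$ through rows and columns. Let $\eta\colon\mathbb F_5^*\to\{\pm1\}$ be the Legendre symbol: $\eta(\pm1)=1$, $\eta(\pm2)=-1$. For $\varepsilon\in\{0,1\}$ define the character
$$\chi_\varepsilon(g,g')=\big(\eta(a)\,\eta(a')\big)^{\varepsilon},$$
where $a,a'$ are the linear parts of $g,g'$. So $\chi_0$ is trivial and $\chi=\chi_1$ is a sign character. Put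
$$C^q_{\chi_\varepsilon}=\{\omega\in C^q(M;R):\ \omega(g\sigma)=\chi_\varepsilon(g)\,\omega(\sigma)\ \ \forall g\in\mathcal G\}.$$

*Example of the notion.* For two points $x,y$ swapped by $\mathbb Z/2$ and the sign character, the cochains of this kind in degree $0$ are the multiples of $x\mapsto1$, $y\mapsto-1$.

As $400$ is a unit of $R$, we have the averaging operator
$$(\pi_\varepsilon\omega)(\sigma)=\tfrac1{400}\sum_{g\in\mathcal G}\chi_\varepsilon(g)\,\omega(g\sigma).$$
It commutes with $\delta$, since each $\omega\mapsto\omega(g\,\cdot)$ does. Substituting $g=g'h^{-1}$ gives $(\pi_\varepsilon\omega)(h\sigma)=\chi_\varepsilon(h)(\pi_\varepsilon\omega)(\sigma)$, so $\pi_\varepsilon$ lands in $C^q_{\chi_\varepsilon}$. On $C^q_{\chi_\varepsilon}$ it is the identity because $\chi_\varepsilon(g)^2=1$.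

**Step 1: the middle of a 3-subset of $\mathbb F_5$.** The purpose is to attach equivariant data to a triangle. Let $T\subset\mathbb F_5$, $|T|=3$, with complement $\{z,z'\}$. Put
$$m=m(T)=\tfrac{z+z'}2,\qquad d=\tfrac{z-z'}4\ne0,$$
where $d$ is defined up to sign. Then $\{z,z'\}=\{m+2d,m-2d\}$. Since $0,\pm d,\pm2d$ are all the elements of $\mathbb F_5$, it follows that $T=\{m,m+d,m-d\}$. Under $g\colon x\mapsto ax+b$ we get $m(gT)=g\,m(T)$, and $\pm d$ becomes $\pm ad$. As $\eta(-1)=1$, $\eta(d)$ is well defined.

*Example.* $T=\{0,1,3\}$ has complement $\{2,4\}$, so $m=3$. Since $4=-1$, $d=(2-4)/4=2$. Indeed $\{3,3+2,3-2\}=\{3,0,1\}$.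

**Step 2: $C^2_{\chi_\varepsilon}$ has rank one.** Let $\sigma$ be a $2$-simplex with row set $T$ (data $m,\pm d$) and column set $T'$ (data $m',\pm d'$). Let $P$ be its square in row $m$ and $Q$ its square in column $m'$. Define $\omega_\varepsilon(\sigma)=0$ if $P=Q$. If $P\ne Q$ and $N$ is the third square, put
$$\omega_\varepsilon(P,Q,N)=\big(\eta(d)\,\eta(d')\big)^\varepsilon,$$
extended alternatingly.

**Claim 1.** $C^2_{\chi_\varepsilon}=R\,\omega_\varepsilon$ for $\varepsilon=0,1$.

*Proof.* By equivariance of the middles, $g\in\mathcal G$ carries $P,Q,N$ of $\sigma$ to $P,Q,N$ of $g\sigma$, and $\eta(d)\eta(d')$ gets multiplied by $\eta(a)\eta(a')$. So $\omega_\varepsilon\in C^2_{\chi_\varepsilon}$. Now let $\omega'\in C^2_{\chi_\varepsilon}$ be arbitrary.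

If $P=Q$, this square is $(m,m')$, and for a suitable sign of $d'$ the other two are $(m+d,m'+d')$ and $(m-d,m'-d')$. The element $(x\mapsto2m-x,\ y\mapsto2m'-y)$ fixes $P$ and swaps the other two. Its character is $(\eta(-1)^2)^\varepsilon=1$. So $\omega'(\sigma)=-\omega'(\sigma)$ for any ordering of $\sigma$, and $\omega'(\sigma)=0$ as $2$ is invertible in $R$.

If $P\ne Q$, there is exactly one choice of the signs of $d$ and $d'$ such that
$$P=(m,\,m'+d'),\qquad Q=(m+d,\,m'),\qquad\text{and then}\qquad N=(m-d,\,m'-d').$$
So these simplices correspond bijectively to the tuples $(m,d,m',d')\in(\mathbb F_5\times\mathbb F_5^*)^2$. The group $A$ acts on $\mathbb F_5\times\mathbb F_5^*$ by $(m,d)\mapsto(am+b,ad)$, which is transitive, so $\mathcal G$ is transitive on the tuples. Hence $\omega'$ is determined by its value on a single ordered simplex $(P,Q,N)$, where $\omega_\varepsilon=\pm1$. So $\omega'$ is a multiple of $\omega_\varepsilon$. $\square$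

**Step 3: $\omega_\varepsilon$ on the faces of a 3-simplex.** The aim is to compute $\delta\omega_\varepsilon$. A $3$-simplex omits one row and one column. Since $\delta\omega_\varepsilon\in C^3_{\chi_\varepsilon}$ and $\chi_\varepsilon$ is trivial on translations, we may translate so that both omitted indices are $0$. The powers of $3$ in $\mathbb F_5^*$ are $3^0,3^1,3^2,3^3=1,3,4,2$, so $3$ is a generator, and the squares can be written
$$s_i=(3^i,\,3^{p(i)}),\qquad i\in\mathbb Z/4,$$
with $p$ a permutation of $\mathbb Z/4$. Consider the face omitting $s_i$. Its row set has complement $\{0,3^i\}$. As $1/2=3$ and $1/4=-1$, its middle is $3^i/2=3^{i+1}$ and $d=\pm3^i$, so $\eta(d)=(-1)^i$ (note $\eta(3)=-1$). In the same way its column middle is $3^{p(i)+1}$ and $\eta(d')=(-1)^{p(i)}$. Hence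
$$P=s_{i+1},\qquad Q=s_{\psi(i)},\qquad \psi(i)=p^{-1}(p(i)+1).$$
Now $\psi(i)\ne i$, and there are three cases for the ordered face $(s_{i+1},s_{i+2},s_{i+3})$. If $\psi(i)=i+1$, then $P=Q$ and the value is $0$. If $\psi(i)=i+2$, this is the order $(P,Q,N)$. If $\psi(i)=i+3$, this is the order $(P,N,Q)$, which costs a sign. With $\tau(1)=0$, $\tau(2)=1$, $\tau(3)=-1$,
$$\omega_\varepsilon(s_{i+1},s_{i+2},s_{i+3})=(-1)^{\varepsilon(i+p(i))}\,\tau(\psi(i)-i). \tag{3}$$
The ordered face in the definition of $\delta$ differs from $(s_{i+1},s_{i+2},s_{i+3})$ by a cyclic permutation of three vertices, which is even. So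
$$\delta\omega_\varepsilon(s_0,s_1,s_2,s_3)=\sum_{i\in\mathbb Z/4}(-1)^{i}(-1)^{\varepsilon(i+p(i))}\,\tau(\psi(i)-i). \tag{4}$$

*A face by hand.* Let $p(0)=0$, $p(1)=1$, $p(3)=2$, $p(2)=3$. The squares are $s_0=(1,1)$, $s_1=(3,3)$, $s_2=(4,2)$, $s_3=(2,4)$. Omit $s_1$. Rows and columns are both $\{1,2,4\}$, with complement $\{0,3\}$ and middle $3\cdot3=4$. So $P=(4,2)=s_2$, $Q=(2,4)=s_3$, $N=(1,1)=s_0$. Writing $Q=(m+d,m')$ gives $d=2-4=3$, and $P=(m,m'+d')$ gives $d'=3$. So $\omega_1(s_2,s_3,s_0)=\eta(3)^2=1$. Formula (3) gives $(-1)^{1+1}\tau(3-1)=1$.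

**Step 4: the invariant cochain does not help.** The first choice would be $\varepsilon=0$. Take the simplex just used: $\psi(0)=1$, $\psi(1)=3$, $\psi(3)=2$, $\psi(2)=0$. Then (4) gives
$$\delta\omega_0(s_0,s_1,s_2,s_3)=\tau(1)-\tau(2)+\tau(2)-\tau(3)=0-1+1+1=1 .$$
This is where the trivial character stops. Suppose $\zeta\in C^3_{\chi_0}$ is a cocycle with $3\zeta=\delta\beta$ for some $\beta\in C^2(M;R)$. Averaging, $3\zeta=\delta\pi_0\beta=c\,\delta\omega_0$ with $c\in R$. Evaluating on this simplex shows $c\in3R$, so $\zeta=\frac c3\,\delta\omega_0$ is already a coboundary. Invariant cochains contain no class of order $3$, and we need the signs of $\chi=\chi_1$. From now on $\omega=\omega_1$ and $\pi=\pi_1$.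

**Step 5: $\delta\omega$ is divisible by $3$.**

**Claim 2.** $\delta\omega$ takes values in $\{0,3,-3\}$ and is not zero.

*Proof.* For $\varepsilon=1$, (4) becomes
$$\delta\omega(s_0,s_1,s_2,s_3)=\sum_{i\in\mathbb Z/4}(-1)^{p(i)}\,\tau(\psi(i)-i).$$
The map $\psi$ is conjugate by $p$ to $i\mapsto i+1$, so it is a $4$-cycle. Since $p(\psi(i))=p(i)+1$, the signs $(-1)^{p(i)}$ alternate along $0,\psi(0),\psi^2(0),\psi^3(0)$. Let $\Delta_\ell=\psi^{\ell+1}(0)-\psi^\ell(0)$, $0\le \ell\le3$, be the consecutive differences. Up to the global sign $(-1)^{p(0)}$ the value is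
$$\tau(\Delta_0)-\tau(\Delta_1)+\tau(\Delta_2)-\tau(\Delta_3).$$
There are six $4$-cycles:

| cycle $\psi$ | $\Delta_0,\Delta_1,\Delta_2,\Delta_3$ | value |
|---|---|---|
| $(0\,1\,2\,3)$ | $1,1,1,1$ | $0-0+0-0=0$ |
| $(0\,1\,3\,2)$ | $1,2,3,2$ | $0-1-1-1=-3$ |
| $(0\,2\,1\,3)$ | $2,3,2,1$ | $1+1+1-0=3$ |
| $(0\,2\,3\,1)$ | $2,1,2,3$ | $1-0+1+1=3$ |
| $(0\,3\,1\,2)$ | $3,2,1,2$ | $-1-1+0-1=-3$ |
| $(0\,3\,2\,1)$ | $3,3,3,3$ | $-1+1-1+1=0$ |

Each cycle occurs: given $\psi$, let $p(\psi^\ell(0))=\ell$. So all values are $0$ or $\pm3$, and $\pm3$ does occur. $\square$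

**Step 6: the class of order $3$.** Put $\zeta=\delta\omega/3$. By Claim 2 it is a nonzero cochain with integer values. It lies in $C^3_\chi$, and $3\,\delta\zeta=\delta\delta\omega=0$ shows that it is a cocycle. Also $3\zeta=\delta\omega$, so $3[\zeta]=0$ in $H^3(M;R)$. Suppose $\zeta=\delta\beta$ with $\beta\in C^2(M;R)$. Then $\zeta=\pi\zeta=\delta\pi\beta$, and $\pi\beta=c\,\omega$ with $c\in R$ by Claim 1. So $\zeta=c\,\delta\omega=3c\,\zeta$, that is, $(1-3c)\zeta=0$. As $1-3c$ is a unit, $\zeta=0$, a contradiction. So $[\zeta]$ has order exactly $3$ in $H^3(M;\mathbb Z_{(3)})=H^3(M;\mathbb Z)\otimes\mathbb Z_{(3)}$, and $H^3(M;\mathbb Z)$ has $3$-torsion. By universal coefficients its torsion is $\mathrm{Ext}(H_2(M;\mathbb Z),\mathbb Z)$. We have proved: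

**Proposition 4.** $H_2(M_{5,5};\mathbb Z)$ has an element of order $3$.

## 8. Proof of Theorem A and of Corollary D

*Theorem A.* Take $n=k=5$. In Lemma 1 with $q=3$, the subset $S'=\mathbf5$ shows that $\widetilde H_2(M_{5,5})$ is a direct summand of $H_3(Y)$. By Proposition 4 it contains an element of order $3$. By (2), $H_3(Y)$ is a direct summand of $H_3(\mathrm{Conf}_5(G_{5,5});\mathbb Z)$, and $G_{5,5}$ is the graph $G$ of the theorem. $\blacksquare$

So the statement of Section 2 is disproved.

*Corollary D.* The first statement is Lemma 1 combined with (2). For the second, take $k=5$ and $q=3$. Each of the $\binom n5$ subsets $S'\subseteq\mathbf n$ of size $5$ contributes a summand $\widetilde H_2(M_{S',5})\cong\widetilde H_2(M_{5,5})$, which contains a copy of $\mathbb Z/3$. So $(\mathbb Z/3)^{\binom n5}\subseteq H_3(\mathrm{Conf}_n(G_{n,5}))$. $\blacksquare$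

## 9. More particles and higher degrees: circles and a pendant edge

*Proof of Theorem B.* **Step 1: the graph.** To raise the homological degree we give extra particles a circle each, and to raise only the number of particles we give them a place to stand. Let $G_r$ be $G=G_{5,5}$ with the following attached at the vertex $a_1$: $r$ disjoint circles $C_1,\dots,C_r$, each joined to $a_1$ by an edge, and one pendant edge $L$. Extend $\kappa$ to $G_r\to\Gamma_5$ by sending all attached parts to $v=\kappa(a_1)$. It is continuous and still injective over open edges, so distinct points $x_1,\dots,x_5$ of $G_r$ give $(\kappa(x_1),\dots,\kappa(x_5))\in Z$. Let $\gamma_i\colon G_r\to C_i$ be the retraction collapsing everything outside $C_i$ to the attaching point of $C_i$.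

**Step 2: the maps.** Let $n=5+r+m$ with $m\ge0$, and fix distinct points $l_1,\dots,l_m$ in the interior of $L$. With $Y$ and $Z$ for $n=k=5$, define
$$F\colon Y\times\prod_iC_i\to\mathrm{Conf}_n(G_r),\quad (y,\theta)\mapsto\big(f_1(y_1),\dots,f_5(y_5),\theta_1,\dots,\theta_r,l_1,\dots,l_m\big),$$
$$\Psi\colon\mathrm{Conf}_n(G_r)\to Y\times\prod_iC_i,\quad x\mapsto\big(\rho(\kappa(x_1),\dots,\kappa(x_5)),\gamma_1(x_6),\dots,\gamma_r(x_{5+r})\big).$$
$F$ gives configurations. The first five points are distinct by Section 4 and lie in $G$, and $G$, the circles $C_1,\dots,C_r$ and the interior of $L$ are pairwise disjoint. $\Psi$ is well defined by Step 1.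

**Step 3: the composite and Künneth.** We have $\Psi F(y,\theta)=(\rho Qf(y),\theta)$, because $\gamma_i(\theta_i)=\theta_i$. This is homotopic to the identity by Proposition 3. So $H_q(Y\times(S^1)^r)$ is a direct summand of $H_q(\mathrm{Conf}_n(G_r))$. Since $H_*((S^1)^r)$ is free, with $H_i((S^1)^r)=\mathbb Z^{\binom ri}$, the Künneth theorem gives in it the summand
$$H_3(Y)\otimes H_{q-3}((S^1)^r)=H_3(Y)^{\binom r{q-3}} .$$
For $3\le q\le3+r$ the exponent is positive, and $H_3(Y)$ has an element of order $3$ by Section 8. As $m\ge0$ was arbitrary and $G_r$ does not depend on $m$, the first statement holds for all $n\ge5+r$. For given $q\ge3$ and $n\ge q+2$, take $r=q-3$: then $n\ge5+r$ and $q=3+r$. $\blacksquare$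

## 10. Replacing arbitrary sinks by rooms and ports

In Section 4 private vertices simulated two sinks, but only for configurations in $Y$. Theorem C does this for all of $\mathrm{Conf}_n(\Gamma,W)$ and for any $\Gamma$. A *half-edge at* a vertex $w$ is an end of an edge attached to $w$; a loop at $w$ has two half-edges at $w$.

*Proof of Theorem C.* We take $n\ge1$; for $n=0$ both spaces are a point and $U=\Gamma$ works.

**Step 1: the graph $U$.** Its vertices are the non-sink vertices of $\Gamma$, a *port* $p_h$ for each half-edge $h$ at a sink, and *rooms* $w^{(1)},\dots,w^{(n)}$ for each $w\in W$. Each edge $e$ of $\Gamma$ gives an edge $\bar e$ of $U$ joining the ports or non-sink vertices corresponding to its two ends. For each half-edge $h$ at a sink $w$ and each $s\in\mathbf n$ there is an edge, called a *rung* of index $s$, from $w^{(s)}$ to $p_h$. $U$ is finite. It is connected: each sink $w$ has a half-edge, because $\Gamma$ is connected with at least one edge, so the rooms and ports at $w$ form a connected complete bipartite graph, and the edges $\bar e$ connect these pieces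 and the non-sink vertices as $\Gamma$ does.

*Example.* Let $\Gamma=\Gamma_1$ be an interval with both ends sinks and $n=2$. Then $U$ has two ports joined by $\bar e$ and two rooms hanging from each port by rungs. It is a tree shaped like the letter H.

**Step 2: the maps $f_s$.** Parametrize each edge $e$ of $\Gamma$ by $[0,1]$. Let $\alpha_e=\frac13$ if the initial end of $e$ is a sink and $\alpha_e=0$ otherwise. Let $\beta_e=\frac23$ if the terminal end is a sink and $\beta_e=1$ otherwise. Let $f_s\colon\Gamma\to U$ fix the non-sink vertices and send $w\in W$ to $w^{(s)}$. On $e$ it maps $[\alpha_e,\beta_e]$ affinely onto $\bar e$, and $[0,\alpha_e]$ and $[\beta_e,1]$, when nondegenerate, affinely onto the rungs of index $s$ at the corresponding half-edges.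

**Step 3: $f=(f_s)_s$ maps $\mathrm{Conf}_n(\Gamma,W)$ to $\mathrm{Conf}_n(U)$.** Let $K\subset U$ be the union of the $\bar e$, the non-sink vertices and the ports. Let $\Gamma^\circ\subset\Gamma$ be the union of the sets $e([\alpha_e,\beta_e])$ and the non-sink vertices. Points outside $\Gamma^\circ$ go to rooms or to rungs minus their ports, so $f_s^{-1}(K)=\Gamma^\circ$. Moreover $f_s|_{\Gamma^\circ}\colon\Gamma^\circ\to K$ is a bijection independent of $s$, and $\Gamma^\circ\cap W=\emptyset$. For $s\ne t$, rooms and rungs of different index meet only in ports, so $f_s(\Gamma)\cap f_t(\Gamma)\subseteq K$. Now let $x\in\mathrm{Conf}_n(\Gamma,W)$ and suppose $f_s(x_s)=f_t(x_t)$ with $s\ne t$. This point lies in $K$, so $x_s,x_t\in\Gamma^\circ$. By the bijection $x_s=x_t$, and this point is not a sink. That contradicts $x\in\mathrm{Conf}_n(\Gamma,W)$.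

**Step 4: the map back.** Let $\kappa\colon U\to\Gamma$ send all rooms, ports and rungs at $w$ to $w$, fix the non-sink vertices, and map $\bar e$ affinely onto $e$. It is injective over $\Gamma\setminus W$. So if distinct points of $U$ have the same image, that image is a sink, and $\kappa^n$ maps $\mathrm{Conf}_n(U)$ to $\mathrm{Conf}_n(\Gamma,W)$. No retraction such as $\rho$ is needed here, since the target is the sink space itself.

**Step 5: the homotopy.** The composite $\varphi=\kappa f_s$ does not depend on $s$. On each edge it is the monotone piecewise linear map of $[0,1]$ that is $0$ on $[0,\alpha_e]$, affine from $0$ to $1$ on $[\alpha_e,\beta_e]$, and $1$ on $[\beta_e,1]$. So it fixes the ends. If $\varphi(x)=\varphi(y)$ with $x\ne y$, the common value is a sink, because $f_s$ is injective and $\kappa$ is injective over $\Gamma\setminus W$. Let $\varphi_\lambda=(1-\lambda)\,\mathrm{id}+\lambda\varphi$ on each edge. It maps each edge to itself and fixes all vertices.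

We check that $(\varphi_\lambda)^n$ preserves $\mathrm{Conf}_n(\Gamma,W)$ for all $\lambda\in[0,1]$. Let $x\in\mathrm{Conf}_n(\Gamma,W)$ and $\varphi_\lambda(x_s)=\varphi_\lambda(x_t)$ with $s\ne t$. If $\lambda<1$, then $\varphi_\lambda$ is strictly increasing on each edge and fixes the vertices, so it is injective. Hence $x_s=x_t\in W$, and the common value is this sink, as $\varphi_\lambda$ fixes $W$. If $\lambda=1$, then either $x_s=x_t\in W$, with the same conclusion, or $x_s\ne x_t$ and the common value is a sink by the property of $\varphi$ above. So $(\varphi_\lambda)^n$ is a homotopy in $\mathrm{Conf}_n(\Gamma,W)$ from the identity to $\varphi^n=\kappa^nf$. The statement about direct summands follows from the homotopy retract principle. $\blacksquare$
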